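\title{Social connectivity of random walkers on vertex-transitive graphs}

\begin{abstract}
Place an independent $\mathrm{Poisson}(1)$ number of walkers on each vertex of a finite connected vertex-transitive graph $G$, and let them perform independent lazy simple random walks. Two walkers become acquainted when they occupy the same vertex at the same time, and the social connectivity time $\mathrm{SC}(G)$ is the first time at which any two walkers are joined by a chain of acquaintances. We prove a conjecture posed by Benjamini and Hermon: $\mathbb{E}[\mathrm{SC}(G)]$ is within a universal constant factor of $s_*(G)+1$, where $s_*(G)$ is an explicit function of the return probabilities of the walk. The lower bound follows from a known estimate. The upper bound combines a tail bound for $\mathrm{SC}(G)$ on every regular graph with a decay estimate for return probabilities on vertex-transitive graphs.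
\end{abstract}

\section{Introduction}

\subsection{The model and the conjecture}

Graphs are finite, simple and connected, and $\log$ is the natural logarithm. Let $G=(V,E)$ be a graph with $n=|V|\ge 2$ vertices and degrees $d_v$. The \emph{lazy simple random walk} on $G$ stays at its current vertex $v$ with probability $\frac12$ and moves to each neighbor of $v$ with probability $\frac1{2d_v}$. Its transition matrix is $P$, and its stationary distribution is $\pi_v=d_v/(2|E|)$.

At time $0$ we place $N_v$ walkers at each vertex $v$, where the $N_v$ are independent and $N_v\sim\mathrm{Poisson}(n\pi_v)$. On a regular graph every mean $n\pi_v$ equals $1$. The walkers perform independent lazy simple random walks in discrete time $t=0,1,2,\dots$. Two walkers \emph{have met by time $t$} if they occupy the same vertex at some time $t_0\in\{0,\dots,t\}$; after a meeting they continue independently. Two walkers $w,w'$ are \emph{related by time $t$} if there are walkers $w=w_0,w_1,\dots,w_k=w'$ such that $w_{i-1}$ and $w_i$ have met by time $t$ for each $i$; the order in time of these meetings plays no role.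 The \emph{social connectivity time} $\mathrm{SC}(G)$ is the least integer $t\ge0$ such that every two walkers are related by time $t$. If there is at most one walker, $\mathrm{SC}(G)=0$. Put
\[
\kappa_t:=\min_{v\in V}\sum_{i=0}^{t}P^{2i}(v,v),\qquad
s_*(G):=\min\Big\{t\in\{0,1,2,\dots\}:\ \frac{t+1}{\kappa_{t+1}}>\frac1{32}\log n\Big\}.
\]
A graph is \emph{vertex-transitive} if its automorphism group acts transitively on $V$; such a graph is regular. The conjecture, posed by Benjamini and Hermon \cite{BH}, is that $\mathbb{E}[\mathrm{SC}(G)]$ and $s_*(G)+1$ agree up to a universal constant factor on all vertex-transitive graphs with at least two vertices. The problem comes with two known results, which we quote without proof.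

\begin{theorem}[known results]\label{thm:known}
\begin{enumerate}
\item[(i)] There are absolute constants $c_0,C_0>0$ such that for every connected regular graph $G$ with $n\ge2$ vertices,
$\Pr[\mathrm{SC}(G)<s_*(G)]\le C_0\exp\big(-c_0\sqrt n\,(\log n)^{-4}\big)$.
\item[(ii)] For the $n$-cycle $\mathrm{C}_n$ one has $s_*(\mathrm{C}_n)=\Theta((\log n)^2)$. Moreover, there are constants $C,C',C''>0$ with $Cs_*(\mathrm{C}_n)\ge C'(\log n)^2$ such that $\Pr[\mathrm{SC}(\mathrm{C}_n)>Cs_*(\mathrm{C}_n)]\le C''/n$.
\end{enumerate}
\end{theorem}

We use (i) for the lower bounds. Part (ii) serves only as an illustration.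

\subsection{What $s_*$ measures}

Let $G$ be vertex-transitive. Then $P$ is symmetric, and two independent walkers started at the same vertex $v$ are together at time $i$ with probability $\sum_zP^i(v,z)^2=P^{2i}(v,v)$. So $\kappa_t$ is the expected number of times in $[0,t]$ at which two walkers that start together are together. Now follow one walker. At each time its vertex holds on average one other walker, so it has $t+1$ encounters on average up to time $t$. Encounters come in runs: a walker met once is met about $\kappa_t$ times. One therefore expects the number of \emph{distinct} walkers met to have mean about $(t+1)/\kappa_t$, and the chance of having met nobody to be about $e^{-(t+1)/\kappa_t}$. Among roughly $n$ walkers, some should remain alone until $(t+1)/\kappa_t$ is of order $\log n$, and this time is $s_*$. The conjecture says that, up to a constant factor in time, lonely walkers are the only obstruction to connectivity.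

Since $\kappa_t\ge1$, always $s_*+1>\frac1{32}\log n$. On the complete graph $K_n$ this order is attained. The eigenvalues of $P$ are $1$ and $\frac12-\frac1{2(n-1)}$, so $P^k(v,v)\le\frac1n+2^{-k}$ and $\kappa_{t+1}\le\frac43+\frac{t+2}n$. For $n\ge4$ the least $t$ with $t+1>\frac1{16}\log n$ has $t+2\le\frac1{16}\log n+2\le\frac23n$, hence $\kappa_{t+1}\le2$, and so $s_*(K_n)+1\le\frac1{16}\log n+1$. On the cycle, where walkers that meet once meet many times, the order is $(\log n)^2$ by Theorem~\ref{thm:known}(ii).

On regular graphs that are not transitive, a bottleneck is a second obstruction.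

\begin{example}\label{ex:cliques}
Take two copies of $K_m$, delete an edge $ab$ from the first and $a'b'$ from the second, and add the edges $aa'$ and $bb'$. The graph is regular of degree $d=m-1$, with $n=2m$. By \eqref{eq:short} below, $\kappa_{t}\le10$ for $t\le8d$, so $s_*+1\le\frac{10}{32}\log n+1$. On the other hand, each vertex holds one walker on average at each time, so the expected number of steps across $aa'$ or $bb'$ up to time $t$ is $4t\cdot\frac1{2d}$, which is at most $\frac12$ for $t\le d/4$. If both halves are occupied at time $0$ and no walker has crossed by time $t$, then $\mathrm{SC}>t$. Hence $\mathbb{E}[\mathrm{SC}]\ge\frac d4\big(\frac12-2e^{-m}\big)$, which is of order $n$.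
\end{example}

\subsection{Results}

\begin{theorem}\label{thm:main}
There is a universal constant $C$ such that for every finite connected vertex-transitive graph $G$ with at least two vertices,
\[
\frac1C\le\frac{\mathbb{E}[\mathrm{SC}(G)]}{s_*(G)+1}\le C .
\]
\end{theorem}

\begin{theorem}\label{thm:strong}
Let $G$ range over finite connected vertex-transitive graphs with $n\ge2$ vertices, and write $s_*=s_*(G)$.
\begin{enumerate}
\item[(a)] For each $B>0$ there are $C_B,n_B$ such that $\Pr[\mathrm{SC}(G)>C_B(s_*+1)]\le10n^{-B}$ if $n\ge n_B$. For such $n$, $\mathrm{SC}(G)\in[s_*,C_B(s_*+1)]$ with probability at least $1-10n^{-B}-C_0e^{-c_0\sqrt n(\log n)^{-4}}$.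
\item[(b)] For each integer $p\ge1$ there is $C_p$ such that $C_p^{-1}(s_*+1)^p\le\mathbb{E}[\mathrm{SC}(G)^p]\le C_p(s_*+1)^p$.
\item[(c)] For $a>0$ let $s^{(a)}:=\min\{t\ge0:\frac{t+1}{\kappa_{t+1}}>a\log n\}$. There are $C(a),n(a)$ such that $C(a)^{-1}\le(s^{(a)}+1)/(s_*+1)\le C(a)$ if $n\ge n(a)$. So the constant $\frac1{32}$ is immaterial: for such $n$, Theorem~\ref{thm:main} holds with $s^{(a)}$ in place of $s_*$ and a constant depending on $a$.
\end{enumerate}
\end{theorem}

The upper bounds rest on a tail bound that needs regularity only. For a $d$-regular graph put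
\[
H(k):=\max_vP^k(v,v),\qquad K_\ell:=\sum_{k=0}^\ell H(k),\qquad f(\ell):=\frac{\ell+1}{K_\ell}.
\]
The function $f$ is the variant of $(t+1)/\kappa_{t+1}$ that the proof produces. For $S\subset V$ let $\partial S$ be the set of edges with exactly one end in $S$. The \emph{edge-connectivity} $\lambda$ of $G$ is the minimum of $|\partial S|$ over nonempty proper subsets $S$. A single vertex shows $\lambda\le d$, and connectedness gives $\lambda\ge1$. Put $\theta:=\lambda/d\in(0,1]$.

\begin{theorem}\label{thm:regular}
For every connected $d$-regular graph $G$ with $n\ge2$ vertices and every integer $\ell\ge1$,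
\[
\Pr[\mathrm{SC}(G)>3\ell]\le10\,n\,e^{-\theta f(\ell)/1620}.
\]
\end{theorem}

The factor $\theta$ accounts for bottlenecks: in Example~\ref{ex:cliques}, $\theta\le2/d$. Theorem~\ref{thm:regular} is proved in Section~\ref{sec:regular}. It is useful once $\theta f(\ell)>1620\log n$, while the definition of $s_*$ gives only $f(s_*+1)>\frac1{64}\log n$. Section~\ref{sec:transitive} closes this gap on transitive graphs: there $\theta=1$, and multiplying the time by a constant multiplies $f$ by any prescribed factor, until $f$ is of order $n$. Section~\ref{sec:final} assembles the proofs.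

\section{Walkers as a Poisson process of paths}\label{sec:prelim}

In this section and the next, $G$ is connected and $d$-regular.

\subsection{Return probabilities}

The matrix $P$ is symmetric, hence doubly stochastic. It is the average of the identity and a symmetric stochastic matrix, so its eigenvalues $1=\xi_1\ge\xi_2\ge\dots\ge\xi_n$ lie in $[0,1]$; this is the effect of laziness. Connectedness gives $\xi_2<1$. With an orthonormal eigenbasis $\varphi_1\equiv n^{-1/2},\varphi_2,\dots,\varphi_n$ we have $P^k(y,z)=\sum_j\xi_j^k\varphi_j(y)\varphi_j(z)$. Hence $P^k(v,v)$ is nonincreasing in $k$ and at least $\frac1n$, the same holds for $H(k)$, and the Cauchy--Schwarz inequality gives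
\begin{equation}\label{eq:offdiag}
P^k(y,z)\le\sqrt{P^k(y,y)P^k(z,z)}\le H(k)\qquad\text{for all }y,z\in V.
\end{equation}
As $1/f(\ell)$ is the average of $H(0)=1,H(1),\dots,H(\ell)$, the function $f$ is nondecreasing, and $f(\ell)\le\min\{\ell+1,n\}$. Also $\kappa_t\le\sum_{i\le t}H(2i)\le K_t$. For short times we have
\begin{equation}\label{eq:short}
H(k)\le2^{-k}+\frac1d\quad(k\ge1),\qquad\text{hence}\qquad K_\ell\le1+1+8=10\quad(\ell\le8d).
\end{equation}
Indeed, let fair coins decide at each step whether the walk holds or moves. With probability $2^{-k}$ it never moves. Otherwise, condition on the coins and on the position before the last move; then $X_k$ is uniform among the $d$ neighbors of that position and equals the starting vertex with probability at most $\frac1d$.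

\subsection{The path measure}

Fix a horizon $T$. On the finite set of paths $\gamma=(\gamma_0,\dots,\gamma_T)\in V^{T+1}$ define $\mu(\gamma)=\prod_{i<T}P(\gamma_i,\gamma_{i+1})$, and let $X_s$ be the coordinate maps. This is the walk started from counting measure. It has total mass $n$, and $\mu(X_s=z)=1$ for all $s,z$ because $P$ is doubly stochastic. So $\mu(\,\cdot\mid X_s=z)=\mu(\,\cdot\,\cap\{X_s=z\})$ is a probability measure. The product form of $\mu$ gives the Markov property in the following form. If $s\le s'$, the event $A$ is determined by $X_0,\dots,X_s$ and the event $A'$ by $X_{s'},\dots,X_T$, then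
\begin{equation}\label{eq:markov}
\mu(A\cap A',\,X_s=z,\,X_{s'}=z')=\mu(A\mid X_s=z)\,P^{s'-s}(z,z')\,\mu(A'\mid X_{s'}=z').
\end{equation}

A \emph{Poisson process} with intensity $\nu$ on a finite set $\Omega$ is a random multiset $\eta$ whose multiplicities $\eta(\gamma)$, $\gamma\in\Omega$, are independent with laws $\mathrm{Poisson}(\nu(\gamma))$. We use three standard facts.
\begin{itemize}
\item \emph{Counts.} The numbers of points in disjoint sets $A_1,A_2,\dots$ are independent with laws $\mathrm{Poisson}(\nu(A_i))$. In particular, $A$ contains no point with probability $e^{-\nu(A)}$.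
\item \emph{Splitting.} If each of $\mathrm{Poisson}(a)$ many objects independently receives type $i$ with probability $p_i$, the numbers of objects of the different types are independent with laws $\mathrm{Poisson}(ap_i)$.
\item \emph{Mecke formula.} For $g\ge0$, $\ \mathbb{E}\sum_{\gamma}\eta(\gamma)\,g(\gamma,\eta-\delta_\gamma)=\sum_\gamma\nu(\gamma)\,\mathbb{E}\,g(\gamma,\eta)$. In words, seen from one of the points, the other points form a fresh copy of $\eta$. This follows from $k\Pr[N=k]=a\Pr[N=k-1]$ for $N\sim\mathrm{Poisson}(a)$.
\end{itemize}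
By splitting, with the trajectory as the type, the trajectories of the walkers on $[0,T]$ form a Poisson process with intensity $\mu$.

The first lemma is the rigorous half of the heuristic in the introduction. It holds for every deterministic path, which lets us condition on a trajectory.

\begin{lemma}\label{lem:hit}
Let $[a,a+\ell]\subset[0,T]$ and let $\gamma_a,\dots,\gamma_{a+\ell}$ be any vertices. Then
\[
\mu\big(X_i=\gamma_i\text{ for some }i\in[a,a+\ell]\big)\ge f(\ell).
\]
\end{lemma}

\begin{proof}
Let $Y$ be the number of $i\in[a,a+\ell]$ with $X_i=\gamma_i$. Then $\int Y\,d\mu=\ell+1$. Given that the first coincidence occurs at time $i$, the conditional mean of $Y$ is $\sum_{j=i}^{a+\ell}P^{j-i}(\gamma_i,\gamma_j)\le K_\ell$ by \eqref{eq:offdiag}. Hence $\ell+1\le\mu(Y\ge1)K_\ell$.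
\end{proof}

\subsection{Connectivity of Poisson multigraphs}

A random graph on $\nu$ vertices is connected if every cut is crossed by an edge. A union bound over cuts costs a factor $2^\nu$, which we cannot afford: $\nu$ may be of order $n$, while a single cut will fail with probability $e^{-cf}$ with $f$ of order $\log n$. For independent Poisson edges the cost is only $\nu$.

\begin{lemma}\label{lem:multi}
Consider a random multigraph on a set of $\nu\ge1$ vertices, in which the multiplicities of the pairs $ij$ are independent with laws $\mathrm{Poisson}(q_{ij})$. Let $W>0$, and suppose that $q(U,U^c):=\sum_{i\in U,\,j\notin U}q_{ij}\ge W$ for every nonempty proper set $U$ of vertices. Then the multigraph is disconnected with probability at most $\nu e^{-W/2}$.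
\end{lemma}

\begin{proof}
Let the edges $ij$ arrive in continuous time as independent Poisson processes of rates $q_{ij}$; the multigraph is the state at time $1$. The partition into connected components is a continuous-time Markov chain. It changes exactly when an edge arrives between two different components, and then the number of components drops by one. At a partition with $j\ge2$ components this happens at rate $\frac12\sum_Uq(U,U^c)\ge jW/2$, where the sum is over the components and counts each pair of vertices in different components twice. Write the holding time at the partition with $j$ components as $\zeta_j$ divided by this rate, with $\zeta_1,\dots,\zeta_\nu$ independent $\mathrm{Exp}(1)$ variables. The time $\tau$ of connection satisfies $\tau\le\sum_{j=1}^\nu\zeta_j/(jW/2)$. This sum has the law of the maximum of $\nu$ independent exponential clocks of rate $W/2$: by memorylessness, when $j$ clocks have not yet rung, the wait for the next ring is exponential of rate $jW/2$, independently of the past. The maximum exceeds $1$ with probability at most $\nu e^{-W/2}$.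
\end{proof}

\section{Linking clusters: proof of Theorem~\ref{thm:regular}}\label{sec:regular}

Fix $\ell\ge1$, let $T=3\ell$ and write $f=f(\ell)$.

\subsection{Primary walkers, secondary walkers and labels}

The acquaintance graph has strongly dependent edges. To create independence we expose the walkers in two rounds. Declare each walker \emph{primary} or \emph{secondary} by an independent fair coin. By splitting, the trajectories of the two kinds form independent Poisson processes with intensity $\mu/2$. A \emph{cluster} is an equivalence class of primary walkers under the relation generated by meetings among primary walkers in $[0,3\ell]$, and $\mathcal{C}$ is the set of clusters. Call a space-time point $(z,s)$ \emph{occupied} if some primary walker is at $z$ at time $s$. All primary walkers there have met, so they lie in one cluster, $\mathrm{lab}(z,s)$.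

A secondary walker that meets two clusters links them. To apply Lemma~\ref{lem:multi} we let each secondary walker contribute at most one edge, determined by its trajectory. For a path $\gamma$ define the \emph{past label} and the \emph{future label}:
\begin{itemize}
\item $F^-(\gamma)=\mathrm{lab}(\gamma_s,s)$ for the largest $s\in[0,\ell]$ with $(\gamma_s,s)$ occupied,
\item $F^+(\gamma)=\mathrm{lab}(\gamma_s,s)$ for the smallest $s\in[2\ell,3\ell]$ with $(\gamma_s,s)$ occupied;
\end{itemize}
a label is undefined if there is no such $s$. Given the primary walkers, $F^-$ is a function of $\gamma_0,\dots,\gamma_\ell$ and $F^+$ of $\gamma_{2\ell},\dots,\gamma_{3\ell}$. The outer windows are long enough for the labels to be defined on most paths. The middle window is left free: conditioning on the position at any time in it makes the two labels independent, by \eqref{eq:markov}.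

Let $\mathcal{C}=\mathcal{R}\sqcup\mathcal{B}$ be a partition into nonempty parts, the \emph{red} and the \emph{blue} clusters. A path is \emph{conflicting} if both labels are defined and have different colors; $\mathsf{Conf}$ is the set of such paths. We must show that $\mu(\mathsf{Conf})$ is of order at least $\theta f$ for \emph{every} partition, knowing almost nothing about the shape of the clusters.

\subsection{The mechanism on two vertices}

Let $G=K_2$ and $\ell=1$, so that the times are $0,1,2,3$. All entries of $P$ equal $\frac12$, and each event $\{X_1=u,X_2=v\}$ has mass $\frac12$. Suppose there are exactly two primary walkers and they never meet. One is the red cluster and the other the blue cluster, and at each time each vertex is occupied by one of them. So $F^-(\gamma)$ is read at time $1$ and $F^+(\gamma)$ at time $2$. Let $x$ be the red vertex at time $1$ and $y$ the blue one, and look at the color of $y$ at time $2$.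
\begin{itemize}
\item If it is blue, a path that \emph{crosses} from $x$ to $y$ has a red past and a blue future.
\item If it is red, a path that \emph{stays} at $y$ has a blue past and a red future.
\end{itemize}
Whatever the primary walkers do, the edge between a vertex with red past and a vertex with blue past yields a one-step event of mass $\frac12$ that consists of conflicting paths. (Counting the mirror-image step at the other vertex, $\mu(\mathsf{Conf})=1$.)

Three things change in general. The position at time $s$ does not determine the labels, so we color a vertex by the more likely past label. The one-step events at the $\ell$ different times of the middle window overlap, and a second-moment bound shows that this costs a factor $K_\ell$, as in Lemma~\ref{lem:hit}. Finally, the more likely color may be the same at all vertices, so that no boundary edge exists; then we need to know that every cluster is large.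

\subsection{Three likely events}

\begin{lemma}\label{lem:good}
Let $m:=\frac3{16}f$, and define the following events.
\begin{itemize}
\item[$\mathcal{G}_1$:] for all $z$, $\mu(F^-\text{ undefined}\mid X_\ell=z)\le\frac14$ and $\mu(F^+\text{ undefined}\mid X_{2\ell}=z)\le\frac14$.
\item[$\mathcal{G}_2$:] every cluster occupies at least $m$ distinct vertices at time $\ell$.
\item[$\mathcal{G}_3$:] every secondary walker meets a primary walker in $[0,\ell]$.
\end{itemize}
Then $\Pr(\mathcal{G}_1^c)\le8ne^{-f/2}$, $\Pr(\mathcal{G}_2^c)\le\frac n2e^{-3f/64}$ and $\Pr(\mathcal{G}_3^c)\le\frac n2e^{-f/2}$.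
\end{lemma}

\begin{proof}
For a fixed path $\gamma$, the label $F^-(\gamma)$ is undefined exactly when no primary walker coincides with $\gamma$ in $[0,\ell]$. By Lemma~\ref{lem:hit} this has probability at most $e^{-f/2}$, and the same argument on $[2\ell,3\ell]$ applies to $F^+(\gamma)$.

Averaging over $\gamma$, each of the $2n$ quantities in $\mathcal{G}_1$ has expectation at most $e^{-f/2}$, so by Markov's inequality it exceeds $\frac14$ with probability at most $4e^{-f/2}$. A union bound gives the first estimate. The secondary walkers are independent of the primary ones, so the expected number of secondary walkers with $F^-$ undefined is at most $\frac n2e^{-f/2}$. This gives the third.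

For the second, fix a path $\gamma$ and let $O_\gamma$ be the number of vertices occupied at time $\ell$ by primary walkers that coincide with $\gamma$ at some time in $[0,\ell]$. The numbers of such walkers at the different vertices $z$ are independent Poisson variables with means
\[
u(z)=\tfrac12\,\mu\big(X\text{ coincides with }\gamma\text{ in }[0,\ell],\ X_\ell=z\big)\le\tfrac12,
\]
and $\sum_zu(z)\ge f/2$ by Lemma~\ref{lem:hit}. Since $1-e^{-u}\ge u-\frac{u^2}2\ge\frac34u$ for $0\le u\le\frac12$, the variable $O_\gamma$ is a sum of independent Bernoulli variables with mean $M\ge\frac38f=2m$. The Chernoff bound $\Pr[O_\gamma\le M/2]\le e^{-M/8}$ for such sums gives $\Pr[O_\gamma<m]\le e^{-3f/64}$. By the Mecke formula, the expected number of primary walkers $w$ such that the other primary walkers meeting $w$ in $[0,\ell]$ occupy fewer than $m$ vertices at time $\ell$ is at most $\frac n2e^{-3f/64}$. Those other walkers belong to the cluster of $w$, so if there is no such $w$, then $\mathcal{G}_2$ holds.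
\end{proof}

The events $\mathcal{G}_1$ and $\mathcal{G}_2$ depend on the primary walkers only.

\subsection{Every cut carries conflicting paths}

\begin{proposition}\label{prop:cut}
Fix a configuration of primary walkers in $\mathcal{G}_1\cap\mathcal{G}_2$. For every partition $\mathcal{C}=\mathcal{R}\sqcup\mathcal{B}$ into nonempty parts, $\mu(\mathsf{Conf})\ge\theta f/405$.
\end{proposition}

\begin{proof}
For $s\in[\ell,2\ell]$ and $z\in V$ let
\[
r^\pm_s(z)=\mu(F^\pm\in\mathcal{R}\mid X_s=z),\qquad b^\pm_s(z)=\mu(F^\pm\in\mathcal{B}\mid X_s=z).
\]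
By \eqref{eq:markov}, $r_s^-(z)+b_s^-(z)=\sum_yP^{s-\ell}(y,z)\,\mu(F^-\text{ defined}\mid X_\ell=y)$ and $r_s^+(z)+b_s^+(z)=\sum_yP^{2\ell-s}(z,y)\,\mu(F^+\text{ defined}\mid X_{2\ell}=y)$. The weights sum to $1$ in both cases, so $\mathcal{G}_1$ gives
\begin{equation}\label{eq:defined}
r_s^-+b_s^-\ge\tfrac34,\qquad r_s^++b_s^+\ge\tfrac34\qquad\text{on }V,\text{ for all }s\in[\ell,2\ell].
\end{equation}
Again by \eqref{eq:markov}, for $s\in[\ell,2\ell-1]$ and $P(z,z')>0$,
\begin{align}
\mu(\mathsf{Conf}\mid X_s=z)&=r_s^-(z)\,b_s^+(z)+b_s^-(z)\,r_s^+(z),\label{eq:one}\\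
\mu(\mathsf{Conf}\mid X_s=z,X_{s+1}=z')&=r_s^-(z)\,b_{s+1}^+(z')+b_s^-(z)\,r_{s+1}^+(z').\label{eq:two}
\end{align}
Let $D_s=\{z:r_s^-(z)\ge b_s^-(z)\}$ be the set of vertices whose past is more likely red. By \eqref{eq:defined}, $r_s^-\ge\frac38$ on $D_s$ and $b_s^-\ge\frac38$ off $D_s$.

\medskip\noindent\emph{Case A: $D_s\in\{V,\emptyset\}$ for some $s\in[\ell,2\ell-1]$.} Exchanging the colors if necessary, we have $r_s^-\ge\frac38$ on all of $V$. The idea is that a blue past then has a fixed chance to be paired with a conflict. Fix $z$. If $r_s^+(z)\ge\frac38$, the second term of \eqref{eq:one} is at least $\frac38b_s^-(z)$. Otherwise $b_s^+(z)\ge\frac38$ by \eqref{eq:defined}, and the first term is at least $\frac9{64}\ge\frac9{64}b_s^-(z)$. Summing over $z$,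
\[
\mu(\mathsf{Conf})\ge\tfrac9{64}\sum_zb_s^-(z)=\tfrac9{64}\,\mu(F^-\in\mathcal{B}).
\]
There is a blue cluster, and by $\mathcal{G}_2$ it occupies at least $m$ vertices at time $\ell$. A path that is at such a vertex at time $\ell$ has a blue past label; this is why $F^-$ uses the \emph{largest} $s$. Each of these vertices carries mass $1$, so $\mu(\mathsf{Conf})\ge\frac9{64}\cdot\frac3{16}f=\frac{27}{1024}f\ge\theta f/405$.

\medskip\noindent\emph{Case B: $D_s$ is a nonempty proper subset of $V$ for all $s\in[\ell,2\ell-1]$.} Then $|\partial D_s|\ge\lambda$. Choose a set $\Lambda_s$ of exactly $\lambda$ edges of $\partial D_s$, each written as $(z,z')$ with $z\in D_s$, $z'\notin D_s$. As on $K_2$, we define a one-step event $A_s$ according to the future labels at the outer ends.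
\begin{itemize}
\item \emph{Crossing.} Suppose $b^+_{s+1}(z')\ge\frac38$ for all $(z,z')\in\Lambda_s$. Put $A_s=\{(X_s,X_{s+1})\in\Lambda_s\}$. Then $\mu(A_s)=\frac\lambda{2d}=\frac\theta2$, and \eqref{eq:two} is at least $r_s^-(z)b_{s+1}^+(z')\ge\frac9{64}$ for each $(z,z')\in\Lambda_s$.
\item \emph{Staying.} Otherwise fix $(z,z')\in\Lambda_s$ with $b^+_{s+1}(z')<\frac38$; then $r^+_{s+1}(z')\ge\frac38$ by \eqref{eq:defined}. Put $A_s=\{X_s=X_{s+1}=z'\}$. By laziness $\mu(A_s)=\frac12$, and \eqref{eq:two} gives $\mu(\mathsf{Conf}\mid A_s)\ge b_s^-(z')r_{s+1}^+(z')\ge\frac9{64}$.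
\end{itemize}
In both cases $\mu(A_s)\ge\frac\theta2$ and $\mu(\mathsf{Conf}\cap A_s)\ge\frac9{64}\mu(A_s)$. Let
\[
S=\sum_{s=\ell}^{2\ell-1}\mu(A_s)\ge\frac{\theta\ell}2,\qquad Z=\mathbf{1}_{\mathsf{Conf}}\sum_{s=\ell}^{2\ell-1}\mathbf{1}_{A_s},\qquad\text{so that}\quad\int Z\,d\mu\ge\frac9{64}S.
\]
We bound the overlaps. Let $s<s'$ and $k=s'-s-1$. Given $X_0,\dots,X_{s+1}$, the probability of $A_{s'}$ is $\frac12P^k(X_{s+1},z')$ in the staying case and $\sum_{(z,z')\in\Lambda_{s'}}P^k(X_{s+1},z)\frac1{2d}$ in the crossing case. By \eqref{eq:offdiag} and $|\Lambda_{s'}|=\lambda\le d$, both are at most $\frac12H(k)$; taking only $\lambda$ edges of the boundary keeps this bound. Since $A_s$ is determined by $X_s$ and $X_{s+1}$, we get $\mu(A_s\cap A_{s'})\le\frac12\mu(A_s)H(s'-s-1)$, and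
\[
\int Z^2\,d\mu\le S+2\sum_{s<s'}\mu(A_s\cap A_{s'})\le S+SK_\ell\le2SK_\ell .
\]
The Cauchy--Schwarz inequality gives $(\int Z\,d\mu)^2\le\mu(Z\ge1)\int Z^2\,d\mu$. With $\ell\ge\frac{\ell+1}2$,
\[
\mu(\mathsf{Conf})\ge\mu(Z\ge1)\ge\frac{81}{4096}\cdot\frac S{2K_\ell}\ge\frac{81\,\theta\ell}{16384\,K_\ell}\ge\frac{81}{32768}\,\theta f\ge\frac{\theta f}{405},
\]
because $81\cdot405=32805>32768$.
\end{proof}

\subsection{Conclusion of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:regular}]
Condition on the primary walkers, on the event $\mathcal{G}_1\cap\mathcal{G}_2$, and suppose first that $\mathcal{C}\ne\emptyset$. Form a multigraph $\Gamma$ on the vertex set $\mathcal{C}$, with one edge $ij$ for each secondary walker whose labels satisfy $\{F^-,F^+\}=\{i,j\}$, $i\ne j$. The secondary walkers still form a Poisson process with intensity $\mu/2$, and different pairs $ij$ correspond to disjoint sets of paths. So the multiplicities are independent Poisson variables, and for a cut $\mathcal{R}\sqcup\mathcal{B}$ the sum of the means of the crossing pairs is $\frac12\mu(\mathsf{Conf})\ge\theta f/810$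 by Proposition~\ref{prop:cut}. By Lemma~\ref{lem:multi}, $\Gamma$ is disconnected with conditional probability at most $|\mathcal{C}|e^{-\theta f/1620}$. Moreover, $\mathbb{E}|\mathcal{C}|\le\frac n2$, the expected number of primary walkers.

An edge $ij$ of $\Gamma$ is a secondary walker that met members of both clusters by time $3\ell$. If $\Gamma$ is connected, all primary walkers are related by time $3\ell$, and on $\mathcal{G}_3$ every secondary walker is related to one of them. If $\mathcal{C}=\emptyset$, then on $\mathcal{G}_3$ there are no walkers at all. By Lemma~\ref{lem:good} and $\theta\le1$,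
\[
\Pr[\mathrm{SC}>3\ell]\le8ne^{-f/2}+\tfrac n2e^{-3f/64}+\tfrac n2e^{-f/2}+\tfrac n2e^{-\theta f/1620}\le10ne^{-\theta f/1620}.\qedhere
\]
\end{proof}

\section{Vertex-transitive graphs}\label{sec:transitive}

From now on $G$ is vertex-transitive of degree $d$. Transitivity is used three times: it makes the minimum in $\kappa_t$ and the maximum in $K_t$ agree, it forces $\theta=1$, and it rules out long plateaus of the return probability.

The return probability $h(k):=P^k(x,x)$ does not depend on $x$, so $h(k)=H(k)=\frac1n\sum_j\xi_j^k$. Thus $h$ decreases to $\frac1n$, and $h$ is convex in the sense that $h(k)-h(k+1)=\frac1n\sum_j\xi_j^k(1-\xi_j)$ is nonincreasing in $k$. Now $\kappa_r=\sum_{i=0}^rh(2i)$, and $K_r\le\sum_{i\le r/2}\big(h(2i)+h(2i+1)\big)\le2\kappa_r$. Together with the bound from Section~\ref{sec:prelim},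
\begin{equation}\label{eq:compare}
\tfrac12K_r\le\kappa_r\le K_r .
\end{equation}

\subsection{Edge-connectivity}

\begin{lemma}[Mader \cite{Mader}; see also \cite{GR}]\label{lem:mader}
A connected vertex-transitive graph of degree $d$ has $\lambda=d$; hence $\theta=1$.
\end{lemma}

\begin{proof}
Suppose $\lambda<d$. An \emph{atom} is a set of minimum size among the nonempty proper sets $S\subset V$ with $|\partial S|=\lambda$. Since $\partial S=\partial(V\setminus S)$, an atom has at most $n/2$ vertices. For all sets $S,S'$,
\[
|\partial(S\cap S')|+|\partial(S\cup S')|\le|\partial S|+|\partial S'|,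
\]
because an edge counted on the left lies in $\partial S$ or $\partial S'$, and an edge counted twice on the left joins $S\cap S'$ to the complement of $S\cup S'$ and lies in both. Let $S\ne S'$ be atoms with a common vertex. Then $|S\cup S'|<n$, so $|\partial(S\cup S')|\ge\lambda$, and $S\cap S'$ is nonempty and smaller than an atom, so $|\partial(S\cap S')|>\lambda$. This contradicts the inequality. So distinct atoms are disjoint.

Let $S$ be an atom and $x,y\in S$. An automorphism that maps $x$ to $y$ maps $S$ to an atom containing $y$, that is, to $S$. Hence all vertices of $S$ have the same number $r\le|S|-1$ of neighbors in $S$, and $|\partial S|=|S|(d-r)$. As $\partial S\ne\emptyset$, we have $d-r\ge1$, so $1\le|S|\le\lambda<d$. But then $|\partial S|\ge|S|(d+1-|S|)=d+(|S|-1)(d-|S|)\ge d$, a contradiction.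
\end{proof}

\subsection{Decay of the return probability}

For $f$ to grow, $h$ must keep decreasing. It can stall for two reasons. One is that the walk has mixed on all of $G$, so that $h$ is close to $\frac1n$. The other is that the walk has mixed inside a block of vertices that it has not yet had time to leave.

\begin{example}\label{ex:plateau}
Let $G$ have vertex set $K_m\times\mathrm{C}_L$ with $L\ge3$, two vertices being adjacent if they agree in one coordinate and are adjacent in the other. This graph is transitive with $d=m+1$ and $n=mL$. The walk leaves its copy of $K_m$ with probability $\frac1d$ per step, so by \eqref{eq:offdiag}, $m\,h(k)\ge1-\frac kd$. By \eqref{eq:short}, $h(i)\le\frac1m$ once $2^i\ge m(m+1)$. For such $i$ we have $h(3i)/h(i)\ge1-3i/d$, which is close to $1$ when $i$ is much smaller than $d$, although $h(2i)$ is close to $L/n$.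
\end{example}

The next lemma says that a plateau always comes from a partition into blocks, and that it ends by time of order $d$: by transitivity every vertex has an edge that leaves its block. Times up to $8d$ are covered by \eqref{eq:short} instead.

\begin{lemma}\label{lem:decay}
Let $\eta=\frac1{2000}$. If $i\ge8d$ and $h(2i)>1.05/n$, then $h(3i)\le(1-\eta)h(i)$.
\end{lemma}

\begin{proof}
Let $q=h(2i)$. If $h(3i)<(1-\eta)q$ we are done, since $q\le h(i)$. So assume $h(3i)\ge(1-\eta)q$. To find the blocks, we call two vertices close if the walks started from them have nearly the same law at time $i$. Let $\psi_y=P^i(y,\cdot)\in\mathbb{R}^V$. By symmetry of $P$, $\langle\psi_y,\psi_z\rangle=P^{2i}(y,z)$ and $\|\psi_y\|^2=q$. Put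
\[
\rho(y,z):=\frac{\|\psi_y-\psi_z\|}{\sqrt{2q}},\qquad\text{so that}\qquad\rho(y,z)^2=1-\frac{P^{2i}(y,z)}q .
\]
The function $\rho$ is symmetric, satisfies the triangle inequality and is invariant under automorphisms. Let $U_r(y)=\{z:\rho(y,z)\le r\}$. For every $k$, with $\mathbb{E}_y$ the expectation for the walk started at $y$,
\begin{equation}\label{eq:rho}
\mathbb{E}_y\,\rho(y,X_k)^2=1-\frac1q\sum_zP^k(y,z)P^{2i}(z,y)=1-\frac{h(2i+k)}q .
\end{equation}

\emph{Balls are not too large.} On $U_r(y)$ we have $P^{2i}(y,z)\ge(1-r^2)q$, and $\sum_zP^{2i}(y,z)=1$. So $|U_r(y)|\le\frac1{(1-r^2)q}$ for $r<1$.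

\emph{Small balls are nearly as large.} By \eqref{eq:rho} with $k=i$, $\mathbb{E}_y\rho(y,X_i)^2\le\eta$, and Markov's inequality gives $\Pr_y[X_i\notin U_{0.1}(y)]\le\eta/0.01=0.05$. By Cauchy--Schwarz, $0.95^2\le\big(\sum_{z\in U_{0.1}(y)}\psi_y(z)\big)^2\le|U_{0.1}(y)|\,q$. So $|U_{0.1}(y)|\ge0.9025/q$ for all $y$.

\emph{A gap in the distances.} Suppose $0.2<\rho(y,z)\le0.53$. Then $U_{0.1}(y)$ and $U_{0.1}(z)$ are disjoint subsets of $U_{0.63}(y)$, so $1.805/q\le|U_{0.63}(y)|\le\frac1{0.6031\,q}<1.66/q$, which is false. Hence $\rho$ takes no value in $(0.2,0.53]$. If $\rho(x,y)\le0.2$ and $\rho(y,z)\le0.2$, then $\rho(x,z)\le0.4$, hence $\rho(x,z)\le0.2$. So ``$\rho\le0.2$'' is an equivalence relation, and its classes are the blocks.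

\emph{One block.} Then $n=|U_{0.2}(y)|\le\frac1{0.96q}$, so $q\le\frac1{0.96n}<\frac{1.05}n$, contrary to the hypothesis.

\emph{Several blocks.} By connectedness, some edge $y_0z_0$ joins two blocks, so $\rho(y_0,z_0)>0.53$. From $y_0$ the walk steps to $z_0$ with probability $\frac1{2d}$, so \eqref{eq:rho} with $k=1$ and $y=y_0$ gives
\[
1-\frac{h(2i+1)}q\ge\frac{0.53^2}{2d}\ge\frac{0.14}d .
\]
(The left side does not depend on the vertex; this is where one edge between blocks yields an escape rate for the walk from everywhere.) By convexity and $i\ge8d$,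
\[
h(i)-q=\sum_{k=i}^{2i-1}\big(h(k)-h(k+1)\big)\ge i\big(h(2i)-h(2i+1)\big)\ge\frac{0.14\,i}d\,q\ge q .
\]
So $h(3i)\le q\le\frac12h(i)\le(1-\eta)h(i)$.
\end{proof}

\subsection{Growth of $f$}

\begin{lemma}\label{lem:growth}
For every integer $A\ge1$ there is a constant $D_A$ such that for every vertex-transitive $G$ and every integer $r\ge1$ there is an integer $\ell$ with $r\le\ell\le D_Ar$ and $f(\ell)\ge\min\{Af(r),n/3\}$.
\end{lemma}

A cap of order $n$ is unavoidable, since $f\le n$.

\begin{proof}
Let $J\ge1$ be an integer with $(1-\eta)^{-J}\ge120A$, and let $D_A=20A\cdot3^J$.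

If $20Ar\le8d$, take $\ell=20Ar$. By \eqref{eq:short}, $f(\ell)\ge\ell/10=2Ar\ge A(r+1)\ge Af(r)$.

Otherwise let $M=\max\{r,8d\}\le20Ar$ and $\ell=3^JM$, so that $r\le\ell\le D_Ar$. We have $K_M\le10K_r$: if $M=r$ this is trivial, and if $M=8d$ then $K_M\le10$ and $K_r\ge1$. We bound $K_\ell$ by summing $h$ over the intervals $I_j=(3^jM,3^{j+1}M]$, $0\le j<J$, each of which contains $2\cdot3^jM$ integers. Let $j^*$ be the least $j\ge0$ with $h(2\cdot3^jM)\le1.05/n$; it exists because $h\to\frac1n$. For $j<j^*$, Lemma~\ref{lem:decay} applies to $i=3^jM\ge8d$, so by induction $h(3^jM)\le(1-\eta)^jh(M)$ for $0\le j\le j^*$. Put $\alpha=3(1-\eta)$. Since $h$ is nonincreasing, $Mh(M)\le K_M$, and for $j\le j^*$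
\[
\sum_{k\in I_j}h(k)\le2\cdot3^jM\,h(3^jM)\le2\alpha^jK_M .
\]
For $j>j^*$ every $k\in I_j$ exceeds $3^{j^*+1}M\ge2\cdot3^{j^*}M$, so $h(k)\le1.05/n$. Since $\sum_{j<J}\alpha^j\le\frac{\alpha^J}{\alpha-1}$ and $\frac2{\alpha-1}<2$,
\[
K_\ell\le K_M\Big(1+\frac{2\alpha^J}{\alpha-1}\Big)+\frac{1.05\,\ell}n\le30\,\alpha^JK_r+\frac{1.05\,\ell}n .
\]
Use $\frac\ell{u+v}\ge\min\{\frac\ell{2u},\frac\ell{2v}\}$, then $3^J/\alpha^J=(1-\eta)^{-J}$ and $M/K_r\ge r/K_r\ge f(r)/2$:
\[
f(\ell)\ge\frac\ell{K_\ell}\ge\min\Big\{\frac{3^JM}{60\,\alpha^JK_r},\frac n{2.1}\Big\}\ge\min\Big\{\frac{(1-\eta)^{-J}}{120}f(r),\frac n3\Big\}\ge\min\Big\{Af(r),\frac n3\Big\}.\qedhere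
\]
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:strong}}\label{sec:final}

Let $G$ be vertex-transitive, and note that $s_*=s^{(1/32)}$. Since $h(2i)\to\frac1n$, we have $(t+1)/\kappa_{t+1}\to n$. So $s^{(a)}<\infty$ whenever $n>a\log n$, and $s_*<\infty$ for all $n\ge2$. When $s^{(a)}<\infty$, \eqref{eq:compare} gives
\begin{equation}\label{eq:start}
f(s^{(a)}+1)=\frac{s^{(a)}+2}{K_{s^{(a)}+1}}\ge\frac{s^{(a)}+1}{2\kappa_{s^{(a)}+1}}>\frac a2\log n;\qquad\text{in particular}\quad f(s_*+1)>\frac{\log n}{64}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]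
Let $A\ge64\cdot1620(B+1)$ be an integer, and let $n_B$ be such that $n/3\ge1620(B+1)\log n$ for $n\ge n_B$. Lemma~\ref{lem:growth} with $r=s_*+1$ and \eqref{eq:start} give $\ell\le D_A(s_*+1)$ with $f(\ell)\ge1620(B+1)\log n$. Let $C_B=3D_A$. By Theorem~\ref{thm:regular} and Lemma~\ref{lem:mader},
\[
\Pr[\mathrm{SC}>C_B(s_*+1)]\le\Pr[\mathrm{SC}>3\ell]\le10ne^{-(B+1)\log n}=10n^{-B}.
\]
The two-sided statement follows from Theorem~\ref{thm:known}(i).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(c)]
We show that for $a,b>0$ and an integer $A$ with $Aa/2>2b$,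
\[
s^{(b)}+1\le D_A\,(s^{(a)}+1)\qquad\text{whenever }n/3>2\max\{a,b\}\log n.
\]
For such $n$, $s^{(a)}$ is finite. Lemma~\ref{lem:growth} with $r=s^{(a)}+1$ and \eqref{eq:start} give $1\le\ell\le D_Ar$ with $f(\ell)>2b\log n$. For $t=\ell-1$, \eqref{eq:compare} yields
\[
\frac{t+1}{\kappa_{t+1}}=\frac\ell{\kappa_\ell}\ge\frac12\cdot\frac{\ell+1}{K_\ell}=\frac12f(\ell)>b\log n .
\]
So $s^{(b)}+1\le\ell$. Apply this to the pairs $(a,\frac1{32})$ and $(\frac1{32},a)$. The last sentence of (c) follows from Theorem~\ref{thm:main}, proved below without (c).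
\end{proof}

To pass from probabilities to moments we must control $\mathrm{SC}$ on the exceptional event. Theorem~\ref{thm:regular} cannot do this alone: since $f\le n$, its bound does not tend to $0$ as $\ell\to\infty$. Because $B$ in part (a) is arbitrary, any moment bound polynomial in $n$ suffices.

\begin{lemma}\label{lem:crude}
For every connected regular graph with $n\ge2$ vertices and every integer $j\ge1$, $\ \mathbb{E}[\mathrm{SC}^j]\le L_j\,n^{5j+3}$ with $L_j=4^{j+1}j!$.
\end{lemma}

\begin{proof}
We first bound the spectral gap. Let $g=\varphi_2$, so $\sum_vg(v)=0$, and let $Q=\sum_{uv\in E}(g(u)-g(v))^2$. Any $x,y$ are joined by a simple path with fewer than $n$ edges, and Cauchy--Schwarz along it gives $(g(x)-g(y))^2\le nQ$. Hence $1=\|g\|^2=\frac1{2n}\sum_{x,y}(g(x)-g(y))^2\le\frac{n^2}2Q$. Also $1-\xi_2=\langle g,(I-P)g\rangle=\frac12\sum_{u,v}P(u,v)(g(u)-g(v))^2=\frac Q{2d}$. So $1-\xi_2\ge\frac1{dn^2}\ge n^{-3}$.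

By the spectral expansion and Cauchy--Schwarz, $|P^t(u,v)-\frac1n|\le\xi_2^t\le e^{-t/n^3}$. Let $t_0=\lceil n^3\log(2n)\rceil$; then $t_0\le2n^4$ because $\log(2n)\le n$, and $P^{t_0}(u,v)\ge\frac1{2n}$ for all $u,v$. Two walkers at any positions $u,u'$ are at the same vertex $t_0$ steps later with probability $\sum_vP^{t_0}(u,v)P^{t_0}(u',v)\ge\frac1{2n}$. So, given the initial configuration, two given walkers have not met by time $kt_0$ with probability at most $x^k$, where $x=1-\frac1{2n}$. If $\mathrm{SC}>kt_0$, some pair has not met by time $kt_0$. The total number $N$ of walkers is $\mathrm{Poisson}(n)$, so $\Pr[\mathrm{SC}>kt_0]\le\mathbb{E}[N^2]x^k=(n^2+n)x^k\le2n^2x^k$. On $\{kt_0<\mathrm{SC}\le(k+1)t_0\}$ we have $\mathrm{SC}^j\le(k+1)^jt_0^j$, and $(k+1)^j\le j!\binom{k+j}j$ with $\sum_k\binom{k+j}jx^k=(1-x)^{-j-1}$. Therefore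
\[
\mathbb{E}[\mathrm{SC}^j]\le t_0^j\cdot2n^2\sum_{k\ge0}(k+1)^jx^k\le(2n^4)^j\cdot2n^2\cdot j!\,(2n)^{j+1}=L_j\,n^{5j+3}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b) and Theorem~\ref{thm:main}]
Theorem~\ref{thm:main} is the case $p=1$ of (b).

\emph{Upper bound.} Let $B=10p+3$. For $n\ge n_B$, split according to whether $\mathrm{SC}\le C_B(s_*+1)$. Cauchy--Schwarz, part (a) and Lemma~\ref{lem:crude} with $j=2p$ give
\[
\mathbb{E}[\mathrm{SC}^p]\le\big(C_B(s_*+1)\big)^p+\sqrt{L_{2p}\,n^{10p+3}\cdot10n^{-B}}\le\big(C_B^p+\sqrt{10L_{2p}}\,\big)(s_*+1)^p .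
\]
For $n<n_B$, Lemma~\ref{lem:crude} gives $\mathbb{E}[\mathrm{SC}^p]\le L_pn_B^{5p+3}\le L_pn_B^{5p+3}(s_*+1)^p$.

\emph{Lower bound.} By Theorem~\ref{thm:known}(i) there is a universal $n_1\ge e^{32}$ such that $\Pr[\mathrm{SC}<s_*]\le\frac12$ for $n\ge n_1$. For such $n$ we have $s_*\ge1$, since at $t=0$ the ratio in the definition of $s_*$ is $1/\kappa_1\le1\le\frac1{32}\log n$. So $\mathbb{E}[\mathrm{SC}]\ge\frac12s_*\ge\frac14(s_*+1)$. Let now $2\le n<n_1$. If two given vertices both hold walkers at time $0$, then $\mathrm{SC}\ge1$, because at time $0$ only walkers at the same vertex are related. So $\mathbb{E}[\mathrm{SC}]\ge(1-e^{-1})^2$. There are finitely many vertex-transitive graphs with fewer than $n_1$ vertices and $s_*$ is finite for each, so $s_*+1$ is bounded by a universal constant on them. In all cases $\mathbb{E}[\mathrm{SC}]\ge c(s_*+1)$ with a universal $c>0$, and Jensen's inequality gives $\mathbb{E}[\mathrm{SC}^p]\ge(\mathbb{E}[\mathrm{SC}])^p\ge c^p(s_*+1)^p$.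
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Itai Benjamini and Jonathan Hermon, \emph{Rapid social connectivity}, arXiv:1608.07621 (2016).

\bibitem{GR}
Godsil and Royle, \emph{Algebraic Graph Theory}, \S3.3.

\bibitem{Mader}
Mader, 1971.

\end{thebibliography}
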